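\title{A logarithmic gap between the oriented and the 2-dipath chromatic numbers of degenerate graphs}

\begin{abstract}
We disprove the conjecture that, for each $d$, the oriented chromatic number $\chi_o(G)$ of a $d$-degenerate graph $G$ is at most a constant multiple of its $2$-dipath chromatic number $\chi_2(G)$. The statement holds for $d=1$ and fails for every $d\ge 2$. More precisely, for fixed $d\ge 2$ the largest value of $\chi_o(G)$ among $d$-degenerate graphs with $\chi_2(G)\le k$ has order $k\log k$: asymptotically it lies between $2^{d-2}k\log_2k$ and $(d+1)2^d\,k\ln k$. The lower bound is a random construction resting on a pigeonhole argument; the upper bound is a greedy coloring into a random target.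
\end{abstract}

\section{Introduction}\label{sec:intro}

Graphs are finite and have at least one vertex, and $[k]=\{1,\dots,k\}$. An \emph{oriented graph} is a digraph with no loops, no multiple arcs and no pair of opposite arcs; we write $u\to v$ for an arc from $u$ to $v$. A \emph{tournament} is an oriented graph with an arc between every two vertices.

A \emph{homomorphism} from an oriented graph $\vec G$ to an oriented graph $H$ is a map $c\colon V(\vec G)\to V(H)$ such that $c(u)\to c(v)$ in $H$ whenever $u\to v$ in $\vec G$. The \emph{oriented chromatic number} $\chi_o(\vec G)$ is the least number of vertices of an oriented graph $H$ to which $\vec G$ has a homomorphism. We call the vertices of $H$ colors. Equivalently, $\chi_o(\vec G)$ is the least number of colors in a proper coloring in which all arcs between any two given color classes point the same way. A homomorphism remains one when vertices and arcs are added to the target, so $\chi_o(\vec G)\le N$ if and only if $\vec G$ has a homomorphism to a tournament on $[N]$.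

The condition on two color classes concerns pairs of arcs that may be far apart in $\vec G$. Its local part concerns arcs that share a vertex. A \emph{$2$-dipath} is a directed path $u\to v\to w$; if its ends $u,w$ had the same color, its two arcs would join the same two classes in opposite directions. A \emph{$2$-dipath coloring} keeps only this local part: it is a proper coloring in which the ends of every $2$-dipath have distinct colors. The least number of colors in such a coloring is the \emph{$2$-dipath chromatic number} $\chi_2(\vec G)$, and $\chi_2(\vec G)\le\chi_o(\vec G)$. For an undirected graph $G$, the numbers $\chi_o(G)$ and $\chi_2(G)$ are the maxima of $\chi_o(\vec G)$ and $\chi_2(\vec G)$ over all orientations $\vec G$ of $G$.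

How much does the global condition cost beyond the local one? With no restriction on $G$, the cost can be exponential. Let $G$ be the disjoint union of $2^{\binom k2}$ copies of $K_k$. Then $\chi_2(G)=k$, by using all $k$ colors on each copy. Orient the copies as all the tournaments on $[k]$. A homomorphism to a target with $N$ vertices restricts to an injective map on each copy, and this map determines the tournament, so $N^k\ge2^{\binom k2}$ and $\chi_o(G)\ge2^{(k-1)/2}$.

Sparse graphs behave differently. A graph is \emph{$d$-degenerate}, or has degeneracy at most $d$, if each of its subgraphs has a vertex of degree at most $d$. Deleting such vertices one at a time and reversing the order of deletion lists the vertices so that each has at most $d$ earlier neighbors; we call such a list a \emph{$d$-ordering}. The $1$-degenerate graphs are the forests, and for them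
\begin{equation}\label{eq:forest}
\chi_o(G)\le 3\le 3\chi_2(G).
\end{equation}
Indeed, map the vertices of an orientation to the directed triangle along a $1$-ordering. Each vertex has at most one colored neighbor, and every color has both an in-neighbor and an out-neighbor in the triangle, so the one arc to be respected can be respected.

For larger $d$ one would try the same. A vertex has at most $d$ earlier neighbors, and its arcs to them can be directed in at most $2^d$ ways, a number that does not depend on $G$. The visible obstacle is a $2$-dipath $u\to v\to u'$ whose ends already have the same color, and a $2$-dipath coloring fixed in advance removes it. One may then hope to split each class of this coloring into a bounded number of colors. This suggests the following conjecture, posed in \cite{BCX}.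

\begin{quote}
\textbf{Conjecture.} For every integer $d\ge1$ there is a constant $c$, depending on $d$, such that $\chi_o(G)\le c\,\chi_2(G)$ for every graph $G$ of degeneracy at most $d$.
\end{quote}

By \eqref{eq:forest} this holds for $d=1$. It fails for every other $d$.

\begin{theorem}\label{thm:lower}
Fix $d\ge2$. For all large $n$ there is a graph $G_n$ of degeneracy at most $d$ with
\[
\chi_2(G_n)\le(1+o(1))\,n,\qquad \chi_o(G_n)\ge(1-o(1))\,2^{d-2}\,n\log_2n\qquad(n\to\infty).
\]
In particular $\chi_o(G_n)/\chi_2(G_n)\to\infty$, so no constant $c$ exists for any $d\ge2$.
\end{theorem}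

The greedy plan does work if each class is split into logarithmically many colors.

\begin{theorem}\label{thm:upper}
Let $d\ge1$ and $k\ge2$. Every oriented graph $\vec G$ with $\chi_2(\vec G)\le k$ whose underlying graph is $d$-degenerate satisfies
\[
\chi_o(\vec G)\le k\,\lceil 4d\,2^d(d+\ln k)\rceil .
\]
For fixed $d$, also $\chi_o(\vec G)\le(1+o(1))(d+1)2^d\,k\ln k$ as $k\to\infty$, where the $o(1)$ term depends only on $d$ and $k$.
\end{theorem}

\begin{corollary}\label{cor:growth}
Let $g_d(k)=\max\{\chi_o(G): G\ d\text{-degenerate},\ \chi_2(G)\le k\}$. Then $g_1(k)\le3$. For each fixed $d\ge2$ we have $g_d(k)=\Theta_d(k\log k)$; precisely,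
\[
2^{d-2}\le\liminf_{k\to\infty}\frac{g_d(k)}{k\log_2k}\le\limsup_{k\to\infty}\frac{g_d(k)}{k\log_2k}\le(d+1)2^d\ln2 .
\]
\end{corollary}

We prove Theorem~\ref{thm:upper} first, because its proof shows where the logarithm enters. Section~\ref{sec:traces} explains, for $d=2$, why the logarithm cannot be avoided, and Sections~\ref{sec:graph} to~\ref{sec:count} prove Theorem~\ref{thm:lower}.

\section{Greedy coloring into a random target}\label{sec:upper}

Fix $d\ge1$ and $k\ge2$. We look for one target that serves all graphs in Theorem~\ref{thm:upper}. It has a class of $M$ colors for each color of the $2$-dipath coloring, and each class must meet every demand that $d$ colored neighbors can make.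

Let $H$ be an oriented graph on $[k]\times[M]$, and call $\{j\}\times[M]$ its \emph{class} $j$. A \emph{demand} is a triple $(j,D,\sigma)$, where $j\in[k]$, the set $D$ consists of at most $d$ vertices outside class $j$, and $\sigma\colon D\to\{+,-\}$. A vertex $y$ of class $j$ \emph{meets} the demand if, for all $z\in D$, we have $y\to z$ when $\sigma(z)=+$ and $z\to y$ when $\sigma(z)=-$. We call $H$ \emph{good} if every demand is met.

\begin{lemma}\label{lem:greedy}
If $H$ is good, then every oriented graph $\vec G$ with $\chi_2(\vec G)\le k$ and $d$-degenerate underlying graph has a homomorphism to $H$. Hence $\chi_o(\vec G)\le kM$.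
\end{lemma}

\begin{proof}
Let $f\colon V(\vec G)\to[k]$ be a $2$-dipath coloring. Along a $d$-ordering we give each vertex $v$ a color $c(v)$ in class $f(v)$ so that all arcs between colored vertices are preserved. Let $v$ be the next vertex and let $D$ be the set of colors of its earlier neighbors. Then $|D|\le d$, and $D$ avoids class $f(v)$ because $f$ is proper. For $z\in D$ choose an earlier neighbor $u$ with $c(u)=z$, and put $\sigma(z)=+$ if $v\to u$ and $\sigma(z)=-$ if $u\to v$. This does not depend on the choice of $u$: if $c(u)=c(u')$, then $f(u)=f(u')$, so neither $u\to v\to u'$ nor $u'\to v\to u$ is a $2$-dipath, and the two arcs both leave $v$ or both enter $v$. Let $c(v)$ be a vertex that meets the demand $(f(v),D,\sigma)$. Then every arc between $v$ and an earlier neighbor is preserved.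
\end{proof}

A good target is found at random. We use $1-x\le e^{-x}$, the bound $\binom ad\le(ea/d)^d$, and the first moment principle: a nonnegative integer random variable with expectation below $1$ takes the value $0$ with positive probability.

\begin{lemma}\label{lem:target}
Let $\Phi(x)=k\,(2ekx/d)^d\,e^{-x/2^d}$ for real $x>0$. If $M\ge d$ is an integer and $\Phi(M)<1$, then a good oriented graph on $[k]\times[M]$ exists.
\end{lemma}

\begin{proof}
Put no arcs inside the classes, and join any two vertices of different classes by an arc with a uniformly random direction, independently. Since $k\ge2$ and $M\ge d$, at least $d$ vertices lie outside each class, so every demand extends to one with $|D|=d$, and a vertex that meets the larger demand meets the smaller. It is therefore enough to meet the demands with $|D|=d$, and there are at most $k\binom{kM}d2^d$ of these. A given vertex of class $j$ meets such a demand with probability $2^{-d}$, and different vertices of the class involve disjoint sets of arcs. So the expected number of unmet demands is at most $k\binom{kM}{d}2^d(1-2^{-d})^M\le\Phi(M)<1$.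
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:upper}]
By the two lemmas it suffices to check $\Phi(M)<1$ for suitable $M\ge d$.

For the first bound put $\Lambda=\ln k$, $z=d+\Lambda$, $x_0=4d2^dz$ and $M=\lceil x_0\rceil$. The derivative of $\ln\Phi(x)$ is $d/x-2^{-d}$, so $\Phi$ is decreasing for $x\ge d2^d$, and $\Phi(M)\le\Phi(x_0)$. Now
\[
\ln\Phi(x_0)=\Lambda+d\bigl(\ln(2e)+\Lambda+d\ln2+\ln(4z)\bigr)-4dz .
\]
We have $\ln(2e)<1.70$ and $\ln2<0.70$, and $\ln z\le z-1$ gives $\ln(4z)\le\ln4+z-1<d+\Lambda+0.39$. With $\Lambda\le d\Lambda$ and $d\le d^2$, the positive terms sum to less than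
\[
3d\Lambda+1.7d^2+2.09d\le3d\Lambda+3.79d^2<4d(d+\Lambda)=4dz .
\]
Thus $\Phi(x_0)<1$.

For the second bound fix $d$ and $\varepsilon>0$, and let $M=\lceil(1+\varepsilon)(d+1)2^d\ln k\rceil$. Then $e^{-M/2^d}\le k^{-(1+\varepsilon)(d+1)}$ and $M=O(\ln k)$, so
\[
\Phi(M)=O\bigl(k^{d+1}(\ln k)^d\,k^{-(1+\varepsilon)(d+1)}\bigr)=O\bigl((\ln k)^dk^{-\varepsilon(d+1)}\bigr)\to0 .
\]
Hence $\chi_o(\vec G)\le kM\le(1+2\varepsilon)(d+1)2^dk\ln k$ for all $k\ge k_0(d,\varepsilon)$. As $\varepsilon$ is arbitrary, the bound follows.
\end{proof}

\section{Equal traces and missing sign patterns}\label{sec:traces}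

The factor $\ln k$ arose because a demand names the colors of the neighbors as well as the directions of the arcs. For $d\ge2$ this loss is real, for the following reason. Let $H$ be an oriented graph and $Q\subseteq V(H)$. The \emph{trace} of a vertex $z$ on $Q$ is the function $Q\to\{+,-\}$ that sends $y$ to $+$ if $y\to z$ and to $-$ otherwise. If $y\to z$ and $z'\to y$, then the trace of $z$ has value $+$ at $y$ and the trace of $z'$ has value $-$. Therefore:
\begin{quote}
if $z$ and $z'$ have the same trace on $Q$, then no $y\in Q$ satisfies $z'\to y\to z$.
\end{quote}
There are only $2^{|Q|}$ traces. In a good target with $d\ge2$, the $(k-1)M$ vertices outside a class must have distinct traces on it, so $2^M\ge(k-1)M$ and $M\ge\log_2(k-1)$. This limits the method of Section~\ref{sec:upper}. To limit every oriented coloring we need a graph that makes these demands. We describe the plan for $d=2$.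

The graph has a set $A$ of \emph{anchors} and $n$ groups $W_0,\dots,W_{n-1}$ of vertices, each adjacent to two anchors. Three things are wanted. An oriented coloring must use disjoint sets of colors $Q_0,\dots,Q_{n-1}$ on the groups; this is forced by joining vertices of different groups by $2$-dipaths through new vertices of degree $2$. Most $Q_j$ must have about $\log_2n$ elements or more. And a $2$-dipath coloring must be able to use one color per group and $o(n)$ colors elsewhere.

\medskip\noindent\emph{A first attempt.} Take $\rho$ anchors and, for every ordered pair $(a,a')$ of distinct anchors, a vertex $w_{aa'}$ with $a'\to w_{aa'}\to a$; let $W$ be the group of these vertices. Under a homomorphism $c$, the colors of the anchors have distinct traces on $Q=c(W)$, so $|Q|\ge\log_2\rho$. But a $2$-dipath coloring $f$ pays the same price. Let $I(a)$ be the set of $f$-colors on the in-neighbors of $a$. The color of $w_{aa'}$ lies in $I(a)$, and it does not lie in $I(a')$, because every in-neighbor $w$ of $a'$ starts a $2$-dipath $w\to a'\to w_{aa'}$. So the sets $I(a)$ are distinct and $|f(W)|\ge\log_2\rho$. Nothing is gained.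

\medskip\noindent\emph{Disjoint pairs.} For a group to be monochromatic under every orientation, each anchor must have at most one neighbor in it. A group then tests only a family of disjoint pairs of anchors, and a coloring of $A$ chosen with these pairs in view may give unequal traces to each tested pair. We therefore choose the pairs and the directions at random, and ask how likely it is that a coloring of $A$ fixed beforehand survives. Take the smallest case: $Q=\{y\}$, and four anchors whose colors have traces $\pm$. If $i$ of them have trace $+$, the number of ordered pairs with equal traces is $i(i-1)+(4-i)(3-i)$, which is $12,6,4,6,12$ for $i=0,\dots,4$. So a random ordered pair $(a,a')$ out of the twelve has equal traces with probability at least $1/3$. A new vertex $w$ joined to $a$ and $a'$ by random arcs has $a'\to w\to a$ with probability $1/4$. With probability at least $1/12$, then, $w$ cannot be colored from $Q$. For $|Q|\le s$ the same computation gives a probability of order $2^{-s}$, once there are at least $2^{s+1}$ anchors to choose from.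

\medskip\noindent\emph{The balance.} With $N$ colors there are $N^{|A|}$ colorings of $A$, that is, $e^{\ln N}$ choices per anchor. Each of the $n$ groups makes a number of tests proportional to $|A|$, and each test fails with probability of order $2^{-s}$, so a fixed coloring survives with probability about $e^{-\gamma n2^{-s}|A|}$ for a constant $\gamma>0$. The union bound succeeds when $n2^{-s}$ is much larger than $\ln N$, which allows $s=\log_2n-O(\log\log n)$. This is the source of the factor $\log_2n$. Finally, $A$ must be large, so that the number of targets is negligible against these two quantities, and yet $A$ must have a $2$-dipath coloring with $o(n)$ colors. Both hold if $A$ is cut into many blocks of size $O(2^s)$ and every tested pair lies in one block.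

\medskip
For general $d$ a group vertex has $d$ anchors. The first $d-2$ of them cut $Q$ into $2^{d-2}$ cells according to their traces, and the last two play the game above on the smallest cell. So sets $Q$ of size $2^{d-2}s$ are still blocked with probability of order $2^{-s}$.

\begin{lemma}\label{lem:pattern}
Let $d\ge2$ and $s\ge1$ be integers. Let $Q$ and $R$ be finite sets with $|Q|\le2^{d-2}s$ and $|R|-(d-2)\ge2^{s+1}$, and let a function $t_a\colon Q\to\{+,-\}$ be given for each $a\in R$. Choose $(a_1,\dots,a_d)$ uniformly among the ordered $d$-tuples of distinct elements of $R$ and, independently, $\sigma\in\{+,-\}^d$ uniformly. Then with probability at least $2^{-(s+d+1)}$ there is no $y\in Q$ with $t_{a_i}(y)=\sigma_i$ for all $i\in[d]$.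
\end{lemma}

\begin{proof}
Condition on $a_1,\dots,a_{d-2}$. The $2^{d-2}$ cells
\[
Q_\tau=\{y\in Q: t_{a_i}(y)=\tau_i\text{ for all }i\le d-2\},\qquad\tau\in\{+,-\}^{d-2},
\]
partition $Q$ (for $d=2$ the only cell is $Q$), so some cell has at most $s$ elements; fix such a $\tau$. Let $R'=R\setminus\{a_1,\dots,a_{d-2}\}$ and $\rho=|R'|\ge2^{s+1}$. The restrictions $t_a|_{Q_\tau}$ with $a\in R'$ take at most $2^s$ values; let $c_1,c_2,\dots$ be the numbers of elements $a\in R'$ that give each value. Then $\sum_ic_i=\rho$, and the Cauchy--Schwarz inequality gives $\rho^2\le2^s\sum_ic_i^2$. The pair $(a_{d-1},a_d)$ is a uniform ordered pair of distinct elements of $R'$, so $t_{a_{d-1}}$ and $t_{a_d}$ agree on $Q_\tau$ with probability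
\[
\frac{\sum_ic_i(c_i-1)}{\rho(\rho-1)}\ \ge\ \frac{\rho/2^s-1}{\rho-1}\ \ge\ \frac{\rho/2^{s+1}}{\rho-1}\ \ge\ 2^{-(s+1)},
\]
where the second inequality uses $\rho/2^{s+1}\ge1$. Independently, $\sigma=(\tau,+,-)$ with probability $2^{-d}$. When both events occur, no $y$ realizes $\sigma$: such a $y$ would lie in $Q_\tau$ and have $t_{a_{d-1}}(y)=+$ and $t_{a_d}(y)=-$. The bound $2^{-(s+1)}2^{-d}$ holds for every choice of $a_1,\dots,a_{d-2}$, and hence unconditionally.
\end{proof}

The proof needs two coordinates to compare, and this is the essential use of $d\ge2$.

\section{The graph}\label{sec:graph}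

Fix $d\ge2$, let $n$ be so large that $s\ge1$ below, and put
\[
s=\lfloor\log_2n-3\log_2\log_2n\rfloor,\qquad r=d\,2^{s+3},\qquad m=2^{s+2},\qquad b=\lceil\log_2n\rceil .
\]
Thus $2^s\le n/(\log_2n)^3$, $r=o(n)$ and $md=r/2$. Let $L$ be a positive integer; it will be chosen last. The random graph $G$ has three layers (Figure~\ref{fig:graph}).

\begin{itemize}
\item \emph{Anchors.} Let $A=[L]\times[r]$; the set $\{l\}\times[r]$ is block $l$.
\item \emph{Groups.} For each $j\in\{0,\dots,n-1\}$ and $l\in[L]$, choose one after another $m$ pairwise disjoint ordered $d$-tuples $S_{j,l,1},\dots,S_{j,l,m}$ of distinct vertices of block $l$, each uniformly among the tuples that avoid the earlier ones with the same $(j,l)$. The choices for different pairs $(j,l)$ are independent. Add a vertex $w_{j,l,h}$ adjacent to the $d$ vertices of $S_{j,l,h}$. Let $W_j=\{w_{j,l,h}:l\in[L],\,h\in[m]\}$ and $W=\bigcup_jW_j$.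
\item \emph{Connectors.} For all $i<j$, $w\in W_i$ and $w'\in W_j$, add a vertex $x_{ww'}$ adjacent to exactly $w$ and $w'$, which we call its \emph{lower} and \emph{upper} neighbor. Let $X$ be the set of these vertices.
\end{itemize}

Each group uses only half of each block. This keeps the choices spread out: before any tuple is chosen, at least $r/2$ vertices of the block are still free.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.9]
\draw[rounded corners,gray] (-0.4,-0.3) rectangle (7.4,0.3);
\draw (0,0)--(1,1.5)--(2,0) (3,0)--(4.5,1.5)--(6,0);
\draw (1,0)--(1.5,-1.5)--(2,0) (4,0)--(5.5,-1.5)--(7,0);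
\draw[->,shorten >=5pt] (4.5,1.5)--(9,0);
\draw[->,shorten >=4pt] (9,0)--(5.5,-1.5);
\fill (0,0) circle (2pt) (1,0) circle (2pt) (2,0) circle (2pt) (3,0) circle (2pt)
      (4,0) circle (2pt) (5,0) circle (2pt) (6,0) circle (2pt) (7,0) circle (2pt);
\filldraw[fill=white] (1,1.5) circle (2.5pt) (4.5,1.5) circle (2.5pt)
      (1.5,-1.5) circle (2.5pt) (5.5,-1.5) circle (2.5pt);
\filldraw[fill=gray] (8.92,-0.08) rectangle (9.08,0.08);
\node at (-1.3,0) {block $l$};
\node at (-1.3,1.5) {$W_i$};
\node at (-1.3,-1.5) {$W_j$};
\node[above] at (4.5,1.55) {$w$};
\node[below] at (5.5,-1.55) {$w'$};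
\node[right] at (9.1,0) {$x_{ww'}$};
\end{tikzpicture}
\caption{Part of the graph $G$ for $d=2$, not to scale: one block of anchors (black) and its neighbors in two groups $W_i$ and $W_j$ with $i<j$ (white). Within a group the neighborhoods in the block are disjoint and cover half of it. Every $w\in W_i$ and $w'\in W_j$ are joined through a connector; one is drawn, with its orientation in $\vec G$. The other edges are oriented at random.}
\label{fig:graph}
\end{figure}

The orientation $\vec G$ is also random. Orient $w\to x_{ww'}\to w'$. For each $w=w_{j,l,h}$ with tuple $(a_1,\dots,a_d)$ choose $\sigma\in\{+,-\}^d$ uniformly, independently of everything else, and orient $w\to a_i$ if $\sigma_i=+$ and $a_i\to w$ if $\sigma_i=-$.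

Every outcome $G$ is a simple $d$-degenerate graph. A subgraph that contains a connector has a vertex of degree at most $2\le d$. A subgraph that contains no connector but some $w\in W$ has that vertex of degree at most $d$. Any other subgraph lies in $A$ and has no edges.

\section{A 2-dipath coloring of every orientation}\label{sec:dipath}

Since $\chi_2(G)$ is a maximum over orientations, we must color all orientations of $G$, and not only $\vec G$. The layers $A$ and $W$ were built to be easy. The connectors need a few colors of their own. Recording the directions of the two edges at a connector is not enough: on a path $w\to x\to y\to x'\to w'$ through three groups in increasing order, $x$ and $x'$ have the same record but are the ends of a $2$-dipath. We add a label of the pair of groups that separates a pair $(i,j)$ from a pair $(j,l)$. For $0\le i<j<n$ let $\beta(i,j)$ be the highest binary position in which $i$ and $j$ differ. It takes at most $b$ values, because $n\le2^b$. In that position the larger number $j$ has digit $1$ and the smaller number $i$ has digit $0$. Hence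
\begin{equation}\label{eq:beta}
\beta(i,j)\ne\beta(j,l)\qquad\text{whenever }i<j<l,
\end{equation}
since $j$ has digit $1$ in the first position and digit $0$ in the second.

\begin{lemma}\label{lem:dipath}
Every outcome $G$ satisfies $\chi_2(G)\le n+r+4b$.
\end{lemma}

\begin{proof}
Fix any orientation of $G$ and use disjoint palettes for the three layers. Color $(l,i)\in A$ by $i$, with $r$ colors. Color all of $W_j$ by $j$, with $n$ colors. Color $x=x_{ww'}$, where $w\in W_i$, $w'\in W_j$ and $i<j$, by the triple $(\beta(i,j),\eta,\eta')$, where $\eta=+$ if $x\to w$ and $\eta=-$ if $w\to x$, and $\eta'$ is defined in the same way with $w'$ in place of $w$. This takes at most $4b$ colors.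

Every edge joins $W$ to $A$ or to $X$, so the coloring is proper. Consider a $2$-dipath whose ends lie in the same layer; otherwise their colors differ already.

\emph{Ends in $A$.} The middle vertex is some $w\in W$, and the ends are distinct vertices of one block, so their second coordinates differ.

\emph{Ends in $W$.} If the middle vertex is an anchor $a$ in block $l$, then for each $j$ only the tuples $S_{j,l,h}$ can contain $a$, and these are disjoint. So $a$ has at most one neighbor in each group, and the ends lie in different groups. If the middle vertex is a connector, its two neighbors lie in different groups by construction.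

\emph{Ends in $X$.} Let the path be $x\to y\to x'$ with $y\in W_j$. If $y$ is the upper neighbor of one end and the lower neighbor of the other, the first coordinates are $\beta(i,j)$ and $\beta(j,l)$ for some $i<j<l$, and they differ by \eqref{eq:beta}. If $y$ is the lower neighbor of both ends, then $\eta=+$ for $x$ and $\eta=-$ for $x'$. If $y$ is the upper neighbor of both, then $\eta'=+$ for $x$ and $\eta'=-$ for $x'$.
\end{proof}

\section{No oriented coloring with few colors}\label{sec:count}

Put
\[
q=2^{d-2}s,\qquad\delta=2^{-(s+d+1)},\qquad\theta=\frac1{\log_2n},\qquad N=\lfloor(1-\theta)nq\rfloor .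
\]
Lemma~\ref{lem:pattern} applies to groups with at most $q$ colors. The colors may be shared unevenly among the groups, and the factor $1-\theta$ ensures that a $\theta$-fraction of the groups are of this kind.

\begin{lemma}\label{lem:count}
There is $n_0=n_0(d)$ such that for $n\ge n_0$ and $L$ large enough in terms of $n$ and $d$, we have $\chi_o(\vec G)>N$ with positive probability.
\end{lemma}

A union bound over all homomorphisms would be too expensive: specifying the color of a vertex of $W$ costs a factor $N$, while the test at that vertex gains only a factor $1-\delta$. So we record, for each group, only the set of colors that it uses.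

\begin{proof}
A \emph{frame} is a triple $(H,p,(Q_j)_{0\le j<n})$, where $H$ is a tournament on $[N]$, $p\colon A\to[N]$ is any map, and the $Q_j$ are pairwise disjoint subsets of $[N]$. Frames do not depend on the random choices. Given a frame, let $t_a$ be the trace of $p(a)$ on $[N]$ for $a\in A$; that is, $t_a(y)=+$ if $y\to p(a)$ in $H$, and $t_a(y)=-$ otherwise. Let $E_{j,l,h}$ be the event that, for the tuple $(a_1,\dots,a_d)$ and the signs $\sigma$ of $w_{j,l,h}$,
\begin{equation}\label{eq:fit}
\text{some }y\in Q_j\text{ satisfies }t_{a_i}(y)=\sigma_i\text{ for all }i\in[d].
\end{equation}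
The frame \emph{survives} if all events $E_{j,l,h}$ occur.

\emph{Step 1: if $\chi_o(\vec G)\le N$, then some frame survives.} Let $c$ be a homomorphism from $\vec G$ to a tournament $H$ on $[N]$, and put $p=c|_A$ and $Q_j=c(W_j)$. The $2$-dipaths $w\to x_{ww'}\to w'$ show that vertices of different groups have different colors, so the $Q_j$ are pairwise disjoint. For $w=w_{j,l,h}$ take $y=c(w)\in Q_j$. If $\sigma_i=+$, then $y\to p(a_i)$ and $t_{a_i}(y)=+$. If $\sigma_i=-$, then $p(a_i)\to y$, so $y\to p(a_i)$ is not an arc and $t_{a_i}(y)=-$. Thus \eqref{eq:fit} holds.

\emph{Step 2: a fixed frame survives with probability at most $e^{-\delta\theta nLm}$.} Let $J=\{j:|Q_j|\le q\}$. By disjointness $\sum_j|Q_j|\le N\le(1-\theta)nq$, so at most $(1-\theta)n$ indices have $|Q_j|>q$, and $|J|\ge\theta n$. Fix $j\in J$, $l\in[L]$ and $h\in[m]$, and condition on the tuples and signs of $w_{j,l,1},\dots,w_{j,l,h-1}$; these decide the events $E_{j,l,1},\dots,E_{j,l,h-1}$. The tuple $S_{j,l,h}$ is then uniform among the ordered $d$-tuples of distinct elements of the set $R$ of free vertices of block $l$, and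
\[
|R|-(d-2)\ge d\,2^{s+2}-d+2=d(2^{s+2}-1)+2\ge2^{s+3}\ge2^{s+1}.
\]
Its signs are uniform and independent. Lemma~\ref{lem:pattern}, applied to $Q_j$ and the restrictions of the $t_a$ to $Q_j$, shows that $E_{j,l,h}$ has conditional probability at most $1-\delta$. Multiplying over $h$, the events $E_{j,l,1},\dots,E_{j,l,m}$ all occur with probability at most $(1-\delta)^m$. Different pairs $(j,l)$ are independent, so the frame survives with probability at most $(1-\delta)^{|J|Lm}\le e^{-\delta\theta nLm}$.

\emph{Step 3: the union bound.} There are $2^{N(N-1)/2}\le e^{N^2}$ tournaments on $[N]$, there are $N^{rL}$ maps $p$, and there are $(n+1)^N$ families $(Q_j)$, because each color lies in one of the $n$ sets or in none. Since $r=2dm$, Steps 1 and 2 give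
\begin{equation}\label{eq:union}
\Pr[\chi_o(\vec G)\le N]\le\exp\Bigl(N^2+N\ln(n+1)+Lm\,\bigl[\,2d\ln N-\delta\theta n\,\bigr]\Bigr).
\end{equation}
From $2^s\le n/(\log_2n)^3$ we get
\[
\delta\theta n=2^{-d-1}\,\theta\,n2^{-s}\ge2^{-d-1}(\log_2n)^2,
\]
while $\ln N\le\ln(2^{d-2}n\log_2n)=O_d(\log n)$. So the bracket in \eqref{eq:union} is negative for $n\ge n_0(d)$; the term $3\log_2\log_2n$ in the definition of $s$ serves this purpose. The bracket, $N$ and $m$ do not depend on $L$. Hence the exponent is negative once $L$ is large enough, and the probability is below $1$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:lower}]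
For $n\ge n_0$ take $L$ and an outcome $(G_n,\vec G_n)$ with $\chi_o(\vec G_n)>N$, as given by Lemma~\ref{lem:count}. The graph $G_n$ is $d$-degenerate by Section~\ref{sec:graph}. Lemma~\ref{lem:dipath} holds for every outcome and every $L$, and gives $\chi_2(G_n)\le n+r+4b=(1+o(1))n$. Since $s=(1-o(1))\log_2n$ and $\theta\to0$,
\[
\chi_o(G_n)\ge\chi_o(\vec G_n)>\lfloor(1-\theta)\,n\,2^{d-2}s\rfloor=(1-o(1))\,2^{d-2}\,n\log_2n .
\]
Dividing, $\chi_o(G_n)/\chi_2(G_n)\ge(2^{d-2}-o(1))\log_2n\to\infty$.
\end{proof}

\section{The order of growth}\label{sec:growth}

\begin{proof}[Proof of Corollary~\ref{cor:growth}]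
The maximum defining $g_d(k)$ exists: for $k\ge2$ the values are bounded by Theorem~\ref{thm:upper}, and for $k=1$ the graph has no edges. The bound $g_1(k)\le3$ is \eqref{eq:forest}. Let $d\ge2$. If $\chi_2(G)\le k$, then $\chi_2(\vec G)\le k$ for every orientation $\vec G$ of $G$, so the second bound of Theorem~\ref{thm:upper} gives $g_d(k)\le(1+o(1))(d+1)2^dk\ln k$; with $\ln k=\ln2\cdot\log_2k$ this is the bound on the $\limsup$. For the $\liminf$, fix $\varepsilon\in(0,1)$ and apply Theorem~\ref{thm:lower} with $n=\lfloor(1-\varepsilon)k\rfloor$. For large $k$ we have $\chi_2(G_n)\le(1+o(1))n\le k$, and $\log_2n=(1-o(1))\log_2k$, so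
\[
g_d(k)\ge\chi_o(G_n)\ge(1-o(1))\,2^{d-2}(1-\varepsilon)\,k\log_2k .
\]
Now let $\varepsilon\to0$.
\end{proof}

The two leading constants in Corollary~\ref{cor:growth} differ by the factor $4(d+1)\ln2$. We do not close this gap.

\begin{thebibliography}{1}

\bibitem{BCX}
Peter Bradshaw, Alexander Clow, Jingwei Xu,
\emph{Injective edge colorings of degenerate graphs and the oriented chromatic number},
arXiv:2308.15654 (2023).

\end{thebibliography}
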